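# Symmetric 3-wise intersecting families have size at most $2^{n-cn^{1/4}}$

## 1. The theorem, its cross version, and its limits

Throughout, $[n]=\{1,\dots,n\}$ and $\mathcal P_n$ is the family of all subsets of $[n]$.

**Theorem 1.** There is a universal constant $c>0$ such that, for every $n\ge 1$, every nonempty symmetric 3-wise intersecting family $\mathcal A\subset\mathcal P_n$ satisfies
$$\log_2|\mathcal A|\le n-c\,n^{1/4}.$$

It is a special case of a statement about three families.

**Theorem 2.** There is a universal constant $c'>0$ such that the following holds for all $n\ge 1$. Let $\mathcal A^1,\mathcal A^2,\mathcal A^3\subset\mathcal P_n$ be nonempty symmetric families (their transitive automorphism groups may differ) with $x^1\cap x^2\cap x^3\neq\emptyset$ for all $x^j\in\mathcal A^j$. Then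
$$|\mathcal A^1|\,|\mathcal A^2|\,|\mathcal A^3|\le 2^{3n-c'n^{1/4}}.$$

Taking $\mathcal A^1=\mathcal A^2=\mathcal A^3=\mathcal A$ gives Theorem 1 with $c=c'/3$. In the other direction, the exponent cannot be raised too far.

**Proposition 3.** For every prime power $q$ and $n=q^3+q^2+q+1$ there is a symmetric 3-wise intersecting family $\mathcal A\subset\mathcal P_n$ with $\log_2|\mathcal A|\ge n-2n^{2/3}$. Consequently, a bound $\log_2|\mathcal A|\le n-cn^{\delta}$ valid for all $n$ and all such $\mathcal A$ fails for every $\delta>2/3$.

Now the words. A permutation $\sigma$ of $[n]$ is an **automorphism** of $\mathcal A$ if $\{\sigma(x):x\in\mathcal A\}=\mathcal A$. The family is **symmetric** if its automorphism group is transitive on $[n]$: every point can be carried to every other. It is **3-wise intersecting** if any three of its members, not necessarily distinct, have a common point. In particular any two members meet, and $\emptyset$ is not a member.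

Ellis and Narayanan ("On symmetric 3-wise intersecting families", arXiv:1608.03314, 2016), proving a 1981 conjecture of Frankl, showed that a symmetric 3-wise intersecting family satisfies $|\mathcal A|\le 2^n n^{-c_0}$ for a universal $c_0>0$, that is, $\log_2|\mathcal A|\le n-c_0\log_2 n$. For symmetric *4-wise* intersecting families, Cameron, Frankl and Kantor have $2^n\exp(-Cn^{1/3})$ with $C=(\log 2/2)^{1/3}$. The conjecture from the paper of Ellis and Narayanan asks for a power of $n$ in the 3-wise case too: universal $c,\delta>0$ with $\log_2|\mathcal A|\le n-cn^\delta$. Theorem 1 says yes, with $\delta=\frac14$. Exponents in $(\frac14,\frac23]$ are not decided by the arguments below.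

## 2. Small cases, majority, and planes in $PG(3,q)$

**Both hypotheses matter.** Without symmetry, all sets containing the point $1$ form a 3-wise intersecting family of size $2^{n-1}$. With symmetry but only pairwise intersections, take $n$ odd and all sets of size greater than $n/2$: any two meet, the full symmetric group acts, and the size is again $2^{n-1}$. The theorem says that symmetry together with three-fold intersection forces a loss far beyond a constant factor.

**Very small $n$.** For $n=2$: if $\{1\}\in\mathcal A$, symmetry gives $\{2\}\in\mathcal A$, which is disjoint from it, so $\mathcal A=\{[2]\}$. For $n=3$: singletons are excluded in the same way. A transitive group on three points contains a 3-cycle, so one pair brings all three pairs, and $\{1,2\}\cap\{1,3\}\cap\{2,3\}=\emptyset$. Again only $\{[3]\}$ survives. For $n=4$: all sets of size at least $3$ work, because three complements of size at most $1$ cannot cover four points; this family has $5$ members. A pair cannot be added or used, since a pairwise intersecting family of pairs is a star or lies in a triangle, while an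 orbit of pairs under a transitive group covers all four points equally often. A triangle misses a point, and a star covers its centre more often than the rest. So $5$ is the maximum for $n=4$.

**Layers.** In general all sets of size greater than $2n/3$ work: three complements, each of size less than $n/3$, cannot cover $[n]$. This family is exponentially small compared with $2^n$. The next one is much larger.

**Proof of Proposition 3.** Identify $[n]$ with the points of the projective space $PG(3,q)$, that is, with the one-dimensional subspaces of $\mathbb F_q^4$; there are $q^3+q^2+q+1$ of them. A *plane* is the set of points inside a 3-dimensional subspace, and has $q^2+q+1$ points. Let $\mathcal A$ be the family of point sets that contain some plane.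

The group $PGL(4,q)$ is transitive on points and maps planes to planes, so $\mathcal A$ is symmetric. Each hyperplane of $\mathbb F_q^4$ is cut out by one linear equation, so three of them meet in dimension at least $4-3=1$. Hence any three planes share a point, and $\mathcal A$ is 3-wise intersecting. The sets containing one fixed plane already give $|\mathcal A|\ge 2^{\,n-(q^2+q+1)}$. Since $(q+1)/q^2$ is decreasing in $q$ and equals $\frac34$ at $q=2$, we have $q^2+q+1\le\frac74q^2\le 2n^{2/3}$, using $n\ge q^3$. So $\log_2|\mathcal A|\ge n-2n^{2/3}$.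

If $\delta>2/3$ and $c>0$, then $cn^\delta>2n^{2/3}$ for all large $n$ of this form, so the bound $n-cn^\delta$ fails. $\square$

For $q=2$: $n=15$, planes have $7$ points, and $|\mathcal A|\ge 2^8$.

## 3. Biased measures, Russo's formula, and a logarithmic barrier

We identify a set with its $0/1$ vector. For $p\in[0,1]$ let $\mu_p$ be the product measure on $\mathcal P_n$ in which each point is present with probability $p$; $\mu_{1/2}$ is uniform. An **upset** is a family closed under taking supersets. Replacing a family by its up-closure (all supersets of members) keeps every automorphism, keeps the intersection hypothesis because sets only grow, and does not decrease the size. So we may work with upsets.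

**Definition (conditional influence).** For a nonempty upset $\mathcal A\subset\mathcal P_n$, $0<p<1$ and $i\in[n]$, put
$$\beta_i(p)=\Pr_{x\sim\mu_p}\big(x\setminus\{i\}\notin\mathcal A\ \big|\ x\in\mathcal A\big).$$
For a nonempty upset $\mathcal F$ on a finite ground set $U$ with uniform measure we write $\beta_i(\mathcal F)=\Pr_{X\sim\mathrm{unif}(\mathcal F)}(X\setminus\{i\}\notin\mathcal F)$. If $x\in\mathcal F$ and $x\setminus\{i\}\notin\mathcal F$, then $i\in x$.

*Examples.* For $\mathcal F=\{x:1\in x\}$ we have $\beta_1=1$ and $\beta_i=0$ otherwise. For the sets of size at least $2$ in $\{1,2,3\}$ there are four members, and removing $1$ leaves the family exactly from $\{1,2\}$ and $\{1,3\}$, so $\beta_1=\frac24=\frac12$.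

**Russo's formula.** For an upset $\mathcal A$,
$$\frac{d}{dp}\mu_p(\mathcal A)=\sum_i\Pr(x\cup\{i\}\in\mathcal A,\ x\setminus\{i\}\notin\mathcal A)=\frac1p\sum_i\Pr(x\in\mathcal A,\ x\setminus\{i\}\notin\mathcal A).$$
To see the first equality, give coordinate $i$ its own parameter $p_i$. The measure is affine in each $p_i$, with slope $\Pr(x\cup\{i\}\in\mathcal A)-\Pr(x\setminus\{i\}\in\mathcal A)$, which is the stated probability because $\mathcal A$ is an upset. The chain rule sums the slopes. For the second, the event $x\cup\{i\}\in\mathcal A,\ x\setminus\{i\}\notin\mathcal A$ does not depend on coordinate $i$; intersecting it with $i\in x$, which has probability $p$, gives the event $x\in\mathcal A$, $x\setminus\{i\}\notin\mathcal A$. In particular $\mu_p(\mathcal A)$ is nondecreasing in $p$.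

With $k(p)=\ln\frac1{\mu_p(\mathcal A)}\ge0$, which is finite for $p>0$ since $[n]\in\mathcal A$, this reads
$$-k'(p)=\frac1p\sum_i\beta_i(p). \tag{1}$$
Our goal is a lower bound on $k(\frac12)=\ln\frac{2^n}{|\mathcal A|}$. By (1) it suffices that $\sum_i\beta_i(p)$ is large on an interval starting at $\frac12$.

**The sharp-threshold attempt.** A natural first try runs as follows. Choose for each $i$, independently and uniformly, one of the triples $(1,1,0),(1,0,1),(0,1,1)$, and read off three random sets $x^1,x^2,x^3$. Each has law $\mu_{2/3}$, and they never have a common point, so at most two lie in $\mathcal A$. Taking expectations, $3\mu_{2/3}(\mathcal A)\le 2$. Thus $\mu_p(\mathcal A)\le\frac23$ on $[\frac12,\frac23]$. The sharp-threshold theorem of Friedgut and Kalai gives an absolute $c_1>0$ with $\frac{d}{dp}\mu_p(\mathcal A)\ge c_1\,\mu_p(\mathcal A)(1-\mu_p(\mathcal A))\ln n$ for symmetric upsets and such $p$. So $-k'\ge\frac{c_1}3\ln n$ on an interval of length $\frac16$, and $k(\frac12)\ge\frac{c_1}{18}\ln n$. This is a bound of the shape $|\mathcal A|\le 2^nn^{-c_0}$.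

It stops there, because for symmetric upsets in general the total influence really can be logarithmic. Let $n=mw$ with $m=2^w$, split $[n]$ into $m$ blocks of size $w$, and let $\mathcal A$ be the sets containing a whole block. It is a symmetric upset, with $\mu_{1/2}(\mathcal A)=1-(1-\frac1m)^m\ge1-\frac1e$. A point $i$ in $x\in\mathcal A$ is essential exactly when its block is full and no other is, so
$$\sum_i\beta_i(\tfrac12)=\frac{n\,2^{-w}(1-2^{-w})^{m-1}}{\mu_{1/2}(\mathcal A)}\le\frac{w}{1-1/e}\le 2\log_2 n .$$
So the intersection hypothesis must be used to bound influences *near* $p=\frac12$, and not only to stop the growth at $p=\frac23$. We now find out what it says at $p=\frac12$.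

## 4. A parity coupling: small influences give three sets with no common point

The contrapositive is the useful view: if the influences are small, we build members with empty intersection.

**How to guess the construction.** Let $W^1,W^2$ be independent uniform subsets and $W^3=W^1\triangle W^2$. Then $W^1\triangle W^2\triangle W^3=\emptyset$. A point in all three sets would lie in this symmetric difference, because three is odd. So the $W^j$ have no common point, and they are pairwise independent. But they need not be in the family. Since the family is an upset, we may hope to enlarge $W^j$ to a uniform member $X^j=W^j\cup T^j$ by adding a random set $T^j$ that is small when influences are small. This spoils the parity: $X^1\triangle X^2\triangle X^3=T^1\triangle T^2\triangle T^3$. Correcting $X^j$ by $T^j$ itself merely returns to $W^j$. The way out is to correct a *different* set by $T^j$: since $X^1$ and $T^3$ are independent, flipping $T^3$ in $X^1$ is a random perturbation that knows nothing about $X^1$, and it rarely leaves the family.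

**Lemma 4.** Let $\mathcal F^1,\mathcal F^2,\mathcal F^3$ be nonempty upsets in $\mathcal P(U)$, $U$ finite, and put $\beta_i^j=\beta_i(\mathcal F^j)$. If
$$\sum_{i\in U}\big(\beta_i^1\beta_i^2+\beta_i^2\beta_i^3+\beta_i^3\beta_i^1\big)<2,$$
then there are $z^j\in\mathcal F^j$ with $z^1\cap z^2\cap z^3=\emptyset$.

**Step (a): coupling a uniform set below a uniform member.** Let $\mathcal F$ be a nonempty upset on $U=\{1,\dots,m\}$. We construct $(W,X)$ with $W$ uniform on $\mathcal P(U)$, $X$ uniform on $\mathcal F$ and $W\subset X$. Let $\pi_i(x_{<i})$ be the probability that the $i$-th coordinate of a uniform member of $\mathcal F$ is $1$, given that its first $i-1$ coordinates are $x_{<i}$ (for prefixes of positive probability). Turning coordinate $i$ from $0$ to $1$ keeps membership, so at least as many members with this prefix have a $1$ at $i$ as have a $0$; hence $\pi_i\ge\frac12$. Let $U_1,\dots,U_m$ be independent and uniform on $[0,1]$, and put successively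
$$X_i=1[U_i\le\pi_i(X_{<i})],\qquad W_i=1[U_i\le\tfrac12].$$
Then $X$ is generated coordinate by coordinate with the right conditional probabilities, so it is uniform on $\mathcal F$; $W$ is uniform; and $W\subset X$ since $\pi_i\ge\frac12$.

Put $T=X\setminus W$. The map $x\mapsto x\cup\{i\}$ injects $\{x\in\mathcal F:i\notin x\}$ into $\{x\in\mathcal F:i\in x\}$ and misses exactly the $x$ with $x\setminus\{i\}\notin\mathcal F$, of which there are $\beta_i(\mathcal F)|\mathcal F|$. So $\Pr(i\in X)-\Pr(i\notin X)=\beta_i(\mathcal F)$, that is, $\Pr(i\in X)=\frac12+\frac12\beta_i(\mathcal F)$. As $\Pr(i\in W)=\frac12$ and $W\subset X$,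
$$\Pr(i\in T)=\tfrac12\beta_i(\mathcal F). \tag{2}$$

*Example.* Let $U=\{1,2\}$ and $\mathcal F=\{\{1\},\{2\},\{1,2\}\}$. Only $x=\{1\}$ loses membership when $1$ is removed, so $\beta_1=\frac13$, and likewise $\beta_2=\frac13$. Here $\pi_1=\frac23$, $\pi_2(1)=\frac12$, $\pi_2(0)=1$. Thus $1\in T$ when $\frac12<U_1\le\frac23$, with probability $\frac16$, and $2\in T$ when $U_1>\frac23$ and $U_2>\frac12$, also with probability $\frac16$. This agrees with (2).

**Step (b): flipping a fixed set rarely leaves $\mathcal F$.** For $X\sim\mathrm{unif}(\mathcal F)$ and a fixed $t=\{i_1,\dots,i_r\}\subset U$, we claim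
$$\Pr(X\triangle t\notin\mathcal F)\le\sum_{i\in t}\beta_i(\mathcal F). \tag{3}$$
Suppose $x\in\mathcal F$ and $x\triangle t\notin\mathcal F$. Flip $i_1,i_2,\dots$ one at a time; let $s\ge1$ be least with $x\triangle\{i_1,\dots,i_s\}\notin\mathcal F$, and let $y=x\triangle\{i_1,\dots,i_{s-1}\}$, which is in $\mathcal F$. Then $y\triangle\{i_s\}\notin\mathcal F$. Adding a point never leaves an upset, so $i_s\in y$ and $y\setminus\{i_s\}\notin\mathcal F$. The pair $(s,y)$ determines $x=y\triangle\{i_1,\dots,i_{s-1}\}$. Hence the number of bad $x$ is at most $\sum_s|\{y\in\mathcal F:y\setminus\{i_s\}\notin\mathcal F\}|=\sum_s\beta_{i_s}(\mathcal F)|\mathcal F|$.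

**Step (c): the three sets.** Take $W^1,W^2$ independent and uniform on $\mathcal P(U)$ and $W^3=W^1\triangle W^2$; any two of the $W^j$ are independent and uniform. Given them, draw $X^1,X^2,X^3$ conditionally independently, $X^j$ from the conditional law of $X$ given $W=W^j$ in the coupling (a) for $\mathcal F^j$. Put $T^j=X^j\setminus W^j$. For $j\ne l$, the pairs $(W^j,X^j)$ and $(W^l,X^l)$ are independent: $W^j,W^l$ are, and each $X$ is drawn by a rule that sees only its own $W$. Each pair $(W^j,X^j)$ has the law of step (a). Let
$$Z^1=X^1\triangle T^3,\qquad Z^2=X^2\triangle T^1,\qquad Z^3=X^3\triangle T^2.$$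
Since $X^j\triangle T^j=W^j$, we get $Z^1\triangle Z^2\triangle Z^3=W^1\triangle W^2\triangle W^3=\emptyset$. A common point of the three $Z^j$ would lie in this symmetric difference, so $Z^1\cap Z^2\cap Z^3=\emptyset$ always.

It remains to see that the $Z^j$ are members with positive probability. $X^1$ is uniform on $\mathcal F^1$ and independent of $T^3$. Conditioning on $T^3$ and using (3), then (2),
$$\Pr(Z^1\notin\mathcal F^1)\le\mathbb E\sum_{i\in T^3}\beta_i^1=\sum_i\beta_i^1\Pr(i\in T^3)=\tfrac12\sum_i\beta_i^1\beta_i^3 .$$
In the same way $\Pr(Z^2\notin\mathcal F^2)\le\frac12\sum_i\beta_i^2\beta_i^1$ and $\Pr(Z^3\notin\mathcal F^3)\le\frac12\sum_i\beta_i^3\beta_i^2$. By hypothesis the three bounds add up to less than $1$, so some outcome has $Z^j\in\mathcal F^j$ for all $j$. $\square$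

*Two checks.* For $\mathcal F^1=\mathcal F^2=\mathcal F^3=\{x:1\in x\}$ the sum is $3\ge2$, as it must be, since this family is 3-wise intersecting. For the sets of size greater than $m/2$ with $m$ odd, $\beta_i=\binom{m-1}{(m-1)/2}2^{-(m-1)}$, which is asymptotic to $\sqrt{2/(\pi m)}$, so the sum tends to $6/\pi\approx1.91<2$: for large $m$ the lemma detects that these families are not 3-wise intersecting.

**What this gives.** For a symmetric 3-wise intersecting upset $\mathcal A$, $\beta_i(\frac12)=\beta$ is the same for all $i$, and Lemma 4 gives $3n\beta^2\ge2$. So $\sum_i\beta_i(\frac12)\ge\sqrt{2n/3}$: the logarithm has become $\sqrt n$. Note that no symmetry entered Lemma 4 itself.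

## 5. Why $p>\frac12$ needs a random restriction

The last bound holds at the single point $p=\frac12$, and a steep slope of $k$ at one point says nothing about $k(\frac12)$. We need large influences on an interval $[\frac12,\frac12+\eta]$.

The direct attempt is to rerun Lemma 4 with $\mu_p$ in place of the uniform measure. It breaks at step (c), which needs three pairwise independent $\mu_p$-random sets with no common point. Look at one coordinate: three pairwise independent Bernoulli$(p)$ bits that are never all $1$. Then $(1,1,0)$ and $(1,0,1)$ each have probability exactly $p^2$, and both are contained in the event that the first bit is $1$, so $2p^2\le p$, that is, $p\le\frac12$. Above $\frac12$ no such coupling exists.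

The remedy is to give up pairwise independence on a small random set of coordinates. Let $0<\theta\le\frac14$ and let $V\subset[n]$ contain each point independently with probability $\theta$. On $V$ use the fully dependent triples $(1,1,0),(1,0,1),(0,1,1)$, which have bias $\frac23$ and no common point; off $V$ keep uniform bits, so that Lemma 4 applies there. One coordinate then has total bias
$$p=\theta\cdot\tfrac23+(1-\theta)\cdot\tfrac12=\tfrac12+\tfrac\theta6 .$$
The three families seen off $V$ depend on the three different patterns on $V$. They differ even when $\mathcal A^1=\mathcal A^2=\mathcal A^3$, which is why Lemma 4 was stated for three families.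

The price: we must know that after revealing a single pattern on $V$, the conditional measure of $\mathcal A^j$ and its conditional influences have not changed much from their averages. This calls for second moments. Let $o$ denote the revealed data, $\varepsilon=\mu_p(\mathcal A)$ and $f=1_{\mathcal A}/\varepsilon$, so $\mathbb Ef=1$. The trivial bound $\mathbb E(\mathbb E[f\mid o])^2\le\mathbb Ef^2=1/\varepsilon$ is useless when $\varepsilon$ is tiny. We want a bound near $1$, and we get one close to $\varepsilon^{-8\theta}$, which is near $1$ as soon as $\theta\ln\frac1\varepsilon$ is small.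

## 6. Second moments of a sparsely observed function

**Lemma 5.** Let $\frac12\le p\le\frac23$, $0\le\tau\le\frac13$, $q=1+3\tau$, $f:\{0,1\}^n\to[0,\infty)$, $x\sim\mu_p$. Let $R\subset[n]$ contain each element independently with probability $\tau$, independently of $x$. Then
$$\mathbb E\big[(\mathbb E[f(x)\mid R,x_R])^2\big]\le\big(\mathbb Ef^q\big)^{2/q}.$$

When $\tau=0$ nothing is revealed and both sides are $(\mathbb Ef)^2$. For $n=1$, $p=\frac12$, $f=1[x=1]$ and $\tau=\frac13$ (so $q=2$), the left side is $\frac23\cdot\frac14+\frac13\cdot\frac12=\frac13$ and the right side is $\frac12$.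

**Step 1: one coordinate.** With probability $1-\tau$ nothing is revealed, with probability $\tau$ everything is, so the left side is $(1-\tau)(\mathbb Ef)^2+\tau\mathbb Ef^2=(\mathbb Ef)^2+\tau\operatorname{Var}f$. We must show
$$(\mathbb Ef)^2+\tau\operatorname{Var}f\le(\mathbb Ef^q)^{2/q}.$$
If $\mathbb Ef=0$ then $f=0$, as both points have positive mass, and the claim is trivial. Otherwise both sides are homogeneous of degree $2$ in $f$, so assume $\mathbb Ef=1$. Each of the two points has mass at least $\frac13$, so $0\le f\le3$. Note $1\le q\le2$. On $(0,3]$,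
$$(s^q)''=q(q-1)s^{q-2}\ge q(q-1)3^{q-2}\ge\tfrac13q(q-1),$$
the first inequality because $q-2\le0$, the second because $q\ge1$. Taylor's formula at $s=1$, and continuity at $s=0$, give
$$s^q\ge1+q(s-1)+\tfrac{q(q-1)}6(s-1)^2\qquad(0\le s\le3).$$
Put $s=f$ and take expectations: $\mathbb Ef^q\ge1+\frac{q(q-1)}6\operatorname{Var}f$. Since $2/q\ge1$, Bernoulli's inequality $y^a\ge1+a(y-1)$ (for $y\ge 0$, $a\ge1$) gives
$$(\mathbb Ef^q)^{2/q}\ge1+\tfrac2q(\mathbb Ef^q-1)\ge1+\tfrac{q-1}3\operatorname{Var}f=1+\tau\operatorname{Var}f .$$

**Step 2: induction on the number of coordinates.** Let $N_n(f)$ be the left side of the lemma, and let $R',x'$ denote the parts of $R,x$ in the first $n-1$ coordinates. For $b\in\{0,1\}$ let $G_b=\mathbb E[f(x',b)\mid R',x'_{R'}]\ge0$, a function of $(R',x'_{R'})$. Write $\mathbb E_b$ for the expectation over $b\sim\mathrm{Bernoulli}(p)$, and $\mathbb E'$ for the expectation over $R',x'$. If $n\in R$, the conditional expectation of $f$ is $G_{x_n}$; if $n\notin R$, it is $\mathbb E_bG_b$. Hence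
$$N_n(f)=\mathbb E'\big[\tau\,\mathbb E_bG_b^2+(1-\tau)(\mathbb E_bG_b)^2\big]\le\mathbb E'\big[(\mathbb E_bG_b^q)^{2/q}\big],$$
by Step 1 applied, for each fixed $(R',x'_{R'})$, to the function $b\mapsto G_b$. Now use Minkowski's inequality in $L^{2/q}$, legitimate since $2/q\ge1$, for the functions $G_b^q$: the norm of the average $\mathbb E_bG_b^q$ is at most the average of the norms, that is,
$$\Big(\mathbb E'\big[(\mathbb E_bG_b^q)^{2/q}\big]\Big)^{q/2}\le\mathbb E_b\Big[\big(\mathbb E'G_b^2\big)^{q/2}\Big].$$
By induction, applied to $f(\cdot,b)$, $\mathbb E'G_b^2\le(\mathbb E'f(x',b)^q)^{2/q}$, so the right side is at most $\mathbb E_b\mathbb E'f(x',b)^q=\mathbb Ef^q$. Raising to the power $2/q$ gives $N_n(f)\le(\mathbb Ef^q)^{2/q}$. $\square$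

**Step 3: transfer to the observation $(V,x_V)$.** In our setting $V$ and $x$ are dependent, since $x$ has bias $\frac23$ on $V$ and $\frac12$ off it. The purpose of this step is to reduce to an independent $R$. Let $0<\theta\le\frac14$; let $V$ contain each $i$ independently with probability $\theta$; let $x_i$ be Bernoulli$(\frac23)$ if $i\in V$ and Bernoulli$(\frac12)$ if $i\notin V$, independently over $i$; and let $o=(V,x_V)$. Then $x\sim\mu_p$ with $p=\frac12+\frac\theta6$, and for every $f\ge0$
$$\mathbb E\big[(\mathbb E[f(x)\mid o])^2\big]\le(\mathbb Ef^q)^{2/q},\qquad q=1+4\theta. \tag{4}$$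

By Bayes,
$$r_1:=\Pr(i\in V\mid x_i=1)=\frac{2\theta/3}p\le\frac{4\theta}3,\qquad r_0:=\Pr(i\in V\mid x_i=0)=\frac{\theta/3}{1-p}=\frac{2\theta}{3-\theta}\le\frac{4\theta}3,$$
using $p\ge\frac12$ in the first and $3-\theta\ge\frac32$ in the second. Let $\tau=\frac{4\theta}3\le\frac13$, so that $1+3\tau=q$; also $p\le\frac12+\frac1{24}<\frac23$. Now realise $(V,x)$ differently: take $x\sim\mu_p$, take $R$ independent of $x$ as in Lemma 5, and keep each $i\in R$ in $V$ independently with probability $r_{x_i}/\tau\in[0,1]$. Given $x$, each $i$ is in $V$ independently with probability $r_{x_i}$, so $(V,x)$ has the right joint law. In this realisation $o=(V,x_V)$ is computed from $(R,x_R)$ and extra randomness independent of $(R,x)$. So, given $(R,x_R)$, $o$ is independent of $x$, and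
$$\mathbb E[f\mid o]=\mathbb E\big[\mathbb E[f\mid R,x_R]\,\big|\,o\big].$$
By Jensen's inequality, $\mathbb E[(\mathbb E[f\mid o])^2]\le\mathbb E[(\mathbb E[f\mid R,x_R])^2]$, and Lemma 5 gives (4).

## 7. Large influences on an interval to the right of $\frac12$

For nonempty upsets $\mathcal A^1,\mathcal A^2,\mathcal A^3$ let $k_j(p)=\ln\frac1{\mu_p(\mathcal A^j)}$, let $\beta_i^j(p)$ be the conditional influences of $\mathcal A^j$ from Section 3, and let $\hat\beta_i^j=\max(\beta_i^j,\frac1n)$. The truncation at $\frac1n$ will absorb a power slightly different from $2$.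

**Proposition 6.** Let $\mathcal A^1,\mathcal A^2,\mathcal A^3\subset\mathcal P_n$ be nonempty upsets with $x^1\cap x^2\cap x^3\ne\emptyset$ for all $x^j\in\mathcal A^j$. Let $0<\theta\le\frac14$, $p=\frac12+\frac\theta6$, and suppose $\theta\,(k_j(p)+\ln n)\le\frac1{320}$ for $j=1,2,3$. Then
$$\sum_{i=1}^n\ \sum_{1\le j<l\le3}\hat\beta_i^j(p)\,\hat\beta_i^l(p)\ \ge\ \frac3{10}.$$

No symmetry is assumed.

**Step 1: the restriction.** This sets up the families to which Lemma 4 will be applied. Choose $V$ with each point present independently with probability $\theta$. Independently for each $i\in V$ choose $(v_i^1,v_i^2,v_i^3)$ uniformly from $\{(1,1,0),(1,0,1),(0,1,1)\}$, and let $v^j=\{i\in V:v_i^j=1\}$ and $o^j=(V,v^j)$. Given $V$, let $u$ be uniform on $\mathcal P([n]\setminus V)$, independent of the $v$'s, and let $x^j=v^j\cup u$. For each single $j$ the bits $v_i^j$, $i\in V$, are independent Bernoulli$(\frac23)$, so $(V,x^j)$ has exactly the law of $(V,x)$ in (4). In particular $x^j\sim\mu_p$ and $o^j$ plays the role of $o$. Let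
$$\mathcal F^j=\{w\subset[n]\setminus V:\ w\cup v^j\in\mathcal A^j\},$$
an upset in $\mathcal P([n]\setminus V)$ determined by $o^j$.

**Step 2: densities.** We express the influences of $\mathcal F^j$ through conditional expectations, so that (4) can be used. Put $\varepsilon_j=\mu_p(\mathcal A^j)$, $k_j=k_j(p)$, $q=1+4\theta$, $\beta_i^j=\beta_i^j(p)$ and
$$g^j=\frac{\Pr(x^j\in\mathcal A^j\mid o^j)}{\varepsilon_j},\qquad h_i^j=\frac{\Pr(x^j\in\mathcal A^j,\ x^j\setminus\{i\}\notin\mathcal A^j\mid o^j)}{\varepsilon_j}.$$
Given $o^j$, $u$ is uniform on $\mathcal P([n]\setminus V)$. So $\varepsilon_jg^j=|\mathcal F^j|\,2^{-(n-|V|)}$, and for $i\notin V$, $\varepsilon_jh_i^j=|\{w\in\mathcal F^j:w\setminus\{i\}\notin\mathcal F^j\}|\,2^{-(n-|V|)}$. Hence, if $g^j>0$, then $\mathcal F^j\neq\emptyset$ and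
$$\beta_i(\mathcal F^j)=\frac{h_i^j}{g^j}\qquad(i\notin V). \tag{5}$$

**Step 3: $g^j$ is usually not small.** Clearly $\mathbb Eg^j=1$. Apply (4) to $f=1_{\mathcal A^j}/\varepsilon_j$, for which $\mathbb Ef^q=\varepsilon_j^{1-q}$. Since $2-\frac2q=\frac{8\theta}q\le8\theta$,
$$\mathbb E(g^j)^2\le\varepsilon_j^{-2+2/q}\le e^{8\theta k_j}\le e^{1/40}.$$
So $\operatorname{Var}g^j\le e^{1/40}-1\le\frac1{40}+\frac1{1600}=0.025625$, and Chebyshev's inequality gives $\Pr(g^j<\frac12)\le4\operatorname{Var}g^j\le0.1025$. The event $\mathcal G=\{g^1,g^2,g^3\ge\frac12\}$ therefore satisfies $\Pr(\mathcal G)\ge1-0.3075\ge\frac23$.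

**Step 4: the second moment of $h_i^j$.** Apply (4) to $f=1[x\in\mathcal A^j,\ x\setminus\{i\}\notin\mathcal A^j]/\varepsilon_j$. The event has probability $\varepsilon_j\beta_i^j$, so
$$\mathbb E(h_i^j)^2\le\varepsilon_j^{-2}(\varepsilon_j\beta_i^j)^{2/q}=\varepsilon_j^{-2+2/q}(\beta_i^j)^{2/q}\le e^{8\theta k_j}(\hat\beta_i^j)^{2/q}.$$
We want the power $2$. Since $\hat\beta_i^j\ge\frac1n$ and $2-\frac2q\le8\theta$, $(\hat\beta_i^j)^{2/q}=(\hat\beta_i^j)^2(\hat\beta_i^j)^{-(2-2/q)}\le(\hat\beta_i^j)^2n^{8\theta}$. Therefore
$$\mathbb E(h_i^j)^2\le e^{8\theta(k_j+\ln n)}(\hat\beta_i^j)^2\le e^{1/40}(\hat\beta_i^j)^2. \tag{6}$$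

**Step 5: apply Lemma 4 and average.** On $\mathcal G$ all three $\mathcal F^j$ are nonempty. If there were $u^j\in\mathcal F^j$ with $u^1\cap u^2\cap u^3=\emptyset$, then the sets $u^j\cup v^j\in\mathcal A^j$ would have no common point: none off $V$, by the choice of the $u^j$, and none in $V$, because no $i\in V$ lies in all three $v^j$. This contradicts the hypothesis. So the conclusion of Lemma 4 fails for $\mathcal F^1,\mathcal F^2,\mathcal F^3$ on $U=[n]\setminus V$, hence so does its hypothesis. With (5) and $g^j\ge\frac12$, on $\mathcal G$,
$$2\le\sum_{i\notin V}\sum_{j<l}\beta_i(\mathcal F^j)\beta_i(\mathcal F^l)\le4\sum_{i=1}^n\sum_{j<l}h_i^jh_i^l .$$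
The right side is nonnegative everywhere, so taking expectations gives $2\Pr(\mathcal G)\le4\sum_i\sum_{j<l}\mathbb E[h_i^jh_i^l]$. The variables $h_i^j$ and $h_i^l$ are dependent, but Cauchy–Schwarz and (6) give $\mathbb E[h_i^jh_i^l]\le e^{1/40}\hat\beta_i^j\hat\beta_i^l$. Hence
$$\tfrac43\le2\Pr(\mathcal G)\le4e^{1/40}\sum_i\sum_{j<l}\hat\beta_i^j\hat\beta_i^l ,$$
so the double sum is at least $\frac1{3e^{1/40}}\ge\frac1{3\cdot1.025625}>\frac3{10}$. $\square$

## 8. Integrating Russo's formula: proof of Theorems 1 and 2

The mechanism: with symmetry, Proposition 6 makes the slope of $\sum_jk_j$ at least of order $\sqrt n$, on an interval whose length is of order $1/(K+\ln n)$, where $K$ is the quantity we bound from below. This gives $K\gtrsim\sqrt n/(K+\ln n)$, and hence the exponent $\frac14$.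

**Step 1: reductions.** We arrange to have upsets. Replace each $\mathcal A^j$ by its up-closure; as noted in Section 3, the hypotheses persist and sizes do not decrease. The families are nonempty and cross-intersecting, so $\emptyset\notin\mathcal A^j$. Put
$$K=\sum_{j=1}^3k_j(\tfrac12)=\ln\frac{2^{3n}}{|\mathcal A^1||\mathcal A^2||\mathcal A^3|},\qquad L=K+\ln n .$$
All $k_j$ are nonnegative and nonincreasing in $p$, so $k_j(p)\le k_j(\frac12)\le K$ for $p\ge\frac12$. We must show $K\ge c''n^{1/4}$ for an absolute constant $c''>0$.

**Step 2: a slope bound on an interval.** Let $n>10$ and $\theta_0=\frac1{320L}$; since $L\ge\ln n>1$, $\theta_0<\frac14$. Take any $\theta\in(0,\theta_0]$ and $p=\frac12+\frac\theta6$. Then $\theta(k_j(p)+\ln n)\le\theta_0L=\frac1{320}$, so Proposition 6 applies. If $\sigma$ is an automorphism of $\mathcal A^j$, then $x\sim\mu_p$ implies $\sigma(x)\sim\mu_p$, and so $\beta^j_{\sigma(i)}(p)=\beta^j_i(p)$. By transitivity $\beta_i^j(p)=\beta^j(p)$ does not depend on $i$. This uses each family's own group, so the groups may differ. Writing $\hat\beta^j=\max(\beta^j(p),\frac1n)$,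 Proposition 6 reads
$$\tfrac3{10}\le n\sum_{j<l}\hat\beta^j\hat\beta^l\le3n\max_j(\hat\beta^j)^2,\qquad\text{so}\qquad\max_j\hat\beta^j\ge\frac1{\sqrt{10n}} .$$
For $n>10$ we have $\frac1n<\frac1{\sqrt{10n}}$, so the maximum is not due to the truncation, and $\max_j\beta^j(p)\ge\frac1{\sqrt{10n}}$. By (1), $-k_j'(p)=\frac np\beta^j(p)\ge n\beta^j(p)\ge0$ for each $j$. Summing,
$$-\sum_jk_j'(p)\ge\frac n{\sqrt{10n}}=\sqrt{\frac n{10}}\qquad\text{for all }p\in\big(\tfrac12,\tfrac12+\tfrac{\theta_0}6\big].$$

**Step 3: integration.** Integrate over this interval and use $k_j\ge0$ at the right end. Since $6\cdot320\cdot\sqrt{10}<1920\cdot3.17<6100$,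
$$K\ge\frac{\theta_0}6\sqrt{\frac n{10}}\ge\frac{\sqrt n}{6100\,(K+\ln n)}\qquad(n>10). \tag{7}$$

**Step 4: solving for $K$.** If $n>10$ and $K\ge\ln n$, then (7) gives $2K^2\ge\sqrt n/6100$, so $K\ge n^{1/4}/\sqrt{12200}\ge n^{1/4}/111$. If $n>10$ and $K<\ln n$, then (7) gives $2(\ln n)^2>\sqrt n/6100$. Since $(\ln n)^2/\sqrt n\to0$, this forces $n\le n_0$ for some absolute constant $n_0\ge10$.

It remains to treat all $n\le n_0$, including $n\le10$. Since $\emptyset\notin\mathcal A^j$, $\mu_{1/2}(\mathcal A^j)\le1-2^{-n}$, so $k_j(\frac12)\ge-\ln(1-2^{-n})\ge2^{-n}$ and $K\ge3\cdot2^{-n}\ge3\cdot2^{-n_0}$. Hence, for every $n\ge1$,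
$$K\ge c''n^{1/4},\qquad c''=\min\Big(\frac1{111},\ \frac{3\cdot2^{-n_0}}{n_0^{1/4}}\Big)>0 .$$

**Step 5: conclusion.** By definition of $K$, $\log_2\big(|\mathcal A^1||\mathcal A^2||\mathcal A^3|\big)=3n-\frac K{\ln2}\le3n-\frac{c''}{\ln2}n^{1/4}$ for the up-closures, and the original families are no larger. This is Theorem 2 with $c'=c''/\ln2$. With three equal families, $3\log_2|\mathcal A|\le3n-c'n^{1/4}$, which is Theorem 1 with $c=c'/3$. $\blacksquare$
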